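\title{Flat skew-symmetric Littlewood polynomials}

\begin{abstract}
A Littlewood polynomial has all its coefficients equal to $\pm1$; one of even degree $n=2m$ is skew-symmetric if $a_{m+j}=(-1)^ja_{m-j}$ for $1\le j\le m$. We prove that there are absolute constants $0<c_1<c_2$ such that for every even $n\ge2$ some skew-symmetric Littlewood polynomial $f$ of degree $n$ satisfies $c_1\sqrt n<|f(z)|<c_2\sqrt n$ on the whole unit circle. The lower bound proves a conjecture posed in a paper of Hare and Jankauskas. On the circle, $f$ splits into a cosine polynomial and a sine polynomial with independent signs. We build the cosine polynomial from Rudin--Shapiro polynomials so that the set where it is small is well structured, and we use discrepancy theory to make the sine polynomial large on that set.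
\end{abstract}

\section{The problem and the result}\label{sec:intro}

A \emph{Littlewood polynomial} of degree $n$ is a polynomial $f(z)=\sum_{j=0}^na_jz^j$ with all $a_j\in\{-1,1\}$; we write $\mathcal L_n$ for the set of these polynomials. By Parseval's identity the mean of $|f|^2$ over the unit circle is $n+1$, so every $f\in\mathcal L_n$ satisfies
\begin{equation}\label{eq:parseval}
\min_{|z|=1}|f(z)|\le\sqrt{n+1}\le\max_{|z|=1}|f(z)| .
\end{equation}
Thus $\sqrt n$ is the largest order that a lower bound on the whole circle can have, and the smallest order that an upper bound can have. We ask whether this order is attained when the coefficients are required to have a symmetry about the middle one.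

Let $n=2m$ and $z=e^{i\theta}$. In
\[
z^{-m}f(z)=a_m+\sum_{j=1}^m\bigl(a_{m+j}z^j+a_{m-j}z^{-j}\bigr)
\]
the $j$th bracket is $\pm2\cos j\theta$ if $a_{m+j}=a_{m-j}$ and $\pm2i\sin j\theta$ if $a_{m+j}=-a_{m-j}$. The two most obvious symmetries are hopeless. If $a_{m+j}=-a_{m-j}$ for all $j\ge1$, then $|f(1)|=|a_m|=1$. If $a_{m+j}=a_{m-j}$ for all $j$, then $z^{-m}f(z)$ is a real function of $\theta$ with mean $a_m=\pm1$; it either vanishes somewhere or has constant sign, and in both cases $\min|f|\le1$. The next symmetry alternates between the two kinds of brackets. A polynomial $f\in\mathcal L_{2m}$ is \emph{skew-symmetric} if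
\[
a_{m+j}=(-1)^ja_{m-j}\qquad(j=1,\dots,m).
\]
An example is
\[
1+z+z^2+z^3+z^4-z^5-z^6+z^7+z^8-z^9+z^{10}-z^{11}+z^{12}.
\]
Now the real and the imaginary part of $z^{-m}f(z)$ each carry about half of the mean square, and neither obstruction applies. The following conjecture is posed in the paper \cite{HJ} of Hare and Jankauskas.

\begin{quote}
\emph{There is a constant $c_1>0$ such that for every even $n$ some skew-symmetric $f\in\mathcal L_n$ satisfies $|f(z)|>c_1n^{1/2}$ for all $|z|=1$.}
\end{quote}

We prove the conjecture, together with an upper bound of the same order.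

\begin{theorem}\label{thm:main}
There are absolute constants $0<c_1<c_2$ such that for every even $n\ge2$ there is a skew-symmetric $f\in\mathcal L_n$ with
\[
c_1\sqrt n<|f(z)|<c_2\sqrt n\qquad\text{for all }|z|=1 .
\]
\end{theorem}

For $n=0$ the conjecture holds trivially, since $|f|=1>0$. By \eqref{eq:parseval} both orders of magnitude in Theorem~\ref{thm:main} are optimal; we make no attempt to optimize the constants. Apart from textbook facts, the proof uses one result from the literature, the partial coloring theorem of Lovett and Meka \cite{LM}. Section~\ref{sec:split} treats small degrees and works out the case $n=4$, and Section~\ref{sec:plan} explains the plan for large degrees, which the remaining sections carry out. Throughout, $\log$ is the natural logarithm, and we use without comment that $2x/\pi\le\sin x\le x$ on $[0,\pi/2]$ and $N!\ge(N/e)^N$.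

\section{The cosine part and the sine part}\label{sec:split}

From now on $n=2m$ with $m\ge1$, $z=e^{i\theta}$, and
\[
K=\lfloor m/2\rfloor,\qquad J=\lceil m/2\rceil .
\]
There are $K$ even and $J$ odd integers in $[1,m]$. A skew-symmetric $f\in\mathcal L_{2m}$ is therefore given by arbitrary signs $\alpha_0,\dots,\alpha_K$ and $\varepsilon_0,\dots,\varepsilon_{J-1}$ through $a_{m\pm2k}=\alpha_k$ and $a_{m\pm(2k+1)}=\pm\varepsilon_k$, and
\begin{equation}\label{eq:AB}
z^{-m}f(z)=A(\theta)+iB(\theta),\qquad
A=\alpha_0+2\sum_{k=1}^K\alpha_k\cos2k\theta,\qquad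
B=2\sum_{k=0}^{J-1}\varepsilon_k\sin(2k+1)\theta .
\end{equation}
Both $A$ and $B$ are real trigonometric polynomials of degree at most $m$, and $|f|^2=A^2+B^2$. The substitutions $\theta\mapsto-\theta$ and $\theta\mapsto\pi-\theta$ leave $|A|$ and $|B|$ unchanged, so it suffices to bound $|f|$ for $\theta\in[0,\pi/2]$.

Neither part can give the lower bound alone. We have $B(0)=0$; and $A$ is real with mean $\alpha_0=\pm1$, so $\min|A|\le1$ as in Section~\ref{sec:intro}. The two parts have to be small at different places. That they never vanish at the same place is a matter of parity.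

\begin{lemma}\label{lem:nozero}
A skew-symmetric $f\in\mathcal L_{2m}$, $m\ge1$, has no zero on the unit circle.
\end{lemma}

\begin{proof}
Suppose that $f(z_0)=0$ and $z_0=e^{i\theta_0}$. Since $A$ and $B$ are real, $A(\theta_0)=B(\theta_0)=0$. Hence $z_0$ is a common root of the integer polynomials
\[
\mathcal A(z)=\sum_{|k|\le K}\alpha_{|k|}z^{2K+2k},\qquad
\mathcal B(z)=\sum_{k=0}^{J-1}\varepsilon_k\bigl(z^{2J+2k}-z^{2J-2-2k}\bigr),
\]
which equal $z^{2K}A$ and $iz^{2J-1}B$ on the circle. The leading coefficient of $\mathcal B$ is $\pm1$, so by Gauss's lemma the monic minimal polynomial $\mu$ of $z_0$ over $\mathbb Q$ has integer coefficients. Division by a monic integer polynomial stays in $\mathbb Z[z]$, so $\mu$ divides $\mathcal A$ and $\mathcal B$ in $\mathbb Z[z]$. Reduce modulo $2$. Each of the exponents $0,2,\dots,4J-2$ occurs exactly once in $\mathcal B$, so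
\[
\mathcal A\equiv1+z^2+\dots+z^{4K},\qquad\mathcal B\equiv1+z^2+\dots+z^{4J-2}.
\]
If $m$ is even, then $J=K$ and the two sums differ by the term $z^{4K}=z^{2m}$; if $m$ is odd, then $J=K+1$ and they differ by $z^{4K+2}=z^{2m}$. So the reduction of $\mu$, a monic nonconstant polynomial over the field with two elements, divides $z^{2m}$ and is a positive power of $z$. It also divides the reduction of $\mathcal B$, whose constant term is $1$. This is a contradiction.
\end{proof}

\begin{remark}
Both hypotheses are needed: $1+z+z^2\in\mathcal L_2$ is not skew-symmetric and vanishes at the primitive cube roots of unity, while $z^2-1$ has the skew symmetry but an even middle coefficient, and vanishes at $\pm1$. Note also that skew-symmetry is the identity $z^{2m}f(-1/z)=(-1)^mf(z)$. The map $z\mapsto-1/z$ exchanges the zeros inside and outside the circle, so by the lemma exactly $m$ of the $2m$ zeros of $f$ lie in the open unit disk.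
\end{remark}

Lemma~\ref{lem:nozero} gives no quantitative information, but it disposes of finitely many degrees. Theorem~\ref{thm:main} follows from it and the next statement.

\begin{proposition}\label{prop:large}
There are absolute constants $m_0\ge1$ and $0<c_1'<c_2'$ such that for every $m\ge m_0$ there are signs $\alpha_k,\varepsilon_k$ for which the functions \eqref{eq:AB} satisfy $c_1'\sqrt m\le|A(\theta)+iB(\theta)|\le c_2'\sqrt m$ for all $\theta\in[0,\pi/2]$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:large}]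
For $m\ge m_0$ the proposition gives $f_m$ with $c_1'\sqrt{n/2}\le|f_m|\le c_2'\sqrt{n/2}$ on the circle. For $1\le m<m_0$ take any skew-symmetric $f_m\in\mathcal L_{2m}$; then $\min|f_m|>0$ by Lemma~\ref{lem:nozero} and compactness, and $\max|f_m|\le2m+1$. Choose $c_1>0$ smaller than $c_1'/\sqrt2$ and than the finitely many numbers $\min|f_m|/\sqrt{2m}$, and $c_2$ larger than $c_2'/\sqrt2$ and than the numbers $(2m+1)/\sqrt{2m}$, $m<m_0$.
\end{proof}

\begin{example}\label{ex:four}
For $n=2$ there is no real choice: $A=\pm1$, $B=\pm2\sin\theta$, $|f|^2=1+4\sin^2\theta$. For $n=4$ we have $B=\pm2\sin\theta$ and, up to sign, $A=1\pm2\cos2\theta$. Put $u=\sin^2\theta$, so that $\cos2\theta=1-2u$ and $B^2=4u$.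

For $f=-1-z+z^2+z^3-z^4$ we get $A=1-2\cos2\theta=4u-1$. At $\theta=0$, where $B$ vanishes, $|A|=1$; at the zero $\theta=\pi/6$ of $A$, $|B|=1$. Altogether $|f|^2=16u^2-4u+1=16(u-\frac18)^2+\frac34$, with minimum $\frac34$.

For $f=1-z+z^2+z^3+z^4$ we get $A=1+2\cos2\theta=3-4u$. Now $A(0)=3$, and the zero of $A$ has moved to $\theta=\pi/3$, where $|B|=\sqrt3$. Here $|f|^2=16u^2-20u+9=16(u-\frac58)^2+\frac{11}4$, with minimum $\frac{11}4$, more than half of the mean value $5$.
\end{example}

The second polynomial is the model for the proof: $A$ is large at $\theta=0$, where $B$ cannot help; we know where $A$ is small; and $B$ is large there. Since the signs $\varepsilon_k$ are independent of the signs $\alpha_k$, one expects the conjecture to be true as soon as $A$ can be chosen with a small set thin enough for $J\approx m/2$ free signs to handle.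

\section{Plan of the proof}\label{sec:plan}

Let $m$ be large. Suppose $A$ has been chosen, and let $Z$ be the set of $\theta\in[0,\pi/2]$ with $|A(\theta)|<\delta\sqrt m$, for a small constant $\delta$. We want signs $\varepsilon_k$ with $|B|\ge\sqrt m$ on $Z$.

\medskip\noindent\textbf{From real coefficients to signs.} Discrepancy theory rounds any real numbers $x_k\in[-1,1]$ to signs $\varepsilon_k$ so that $2\sum_kx_k\sin(2k+1)\theta$ changes by at most $10C\sqrt m$, uniformly in $\theta$, with $C$ absolute. So it is enough to find a sine polynomial with coefficients in $[-1,1]$ that exceeds $(10C+1)\sqrt m$ in modulus on $Z$. To obtain one, cover $Z$ by intervals, which we call \emph{pieces}; let $h$ be a function equal to $+1$ or $-1$ on each piece and $0$ elsewhere; smooth $h$ at scale $1/m$ to a polynomial $g$ of degree less than $m$; and take $H\sqrt m\,g$ with a large constant $H$. Its coefficients lie in $[-1,1]$ provided that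
\begin{equation}\label{eq:budget}
\Bigl|\int_0^{\pi/2}h(\theta)\sin(2k+1)\theta\,d\theta\Bigr|\le\frac1{H\sqrt m}\qquad(0\le k<J).
\end{equation}

\medskip\noindent\textbf{The budget.} Suppose there are $\beta m$ pieces, each of length $a/m$. With $h=+1$ on all of them, \eqref{eq:budget} fails: if the pieces lie in $[\pi/6,\pi/2]$, the integral for $k=0$ is at least $a\beta/2$. The freedom to choose the sign of $h$ on each piece rescues the plan. A second application of discrepancy theory gives signs for which all $J$ integrals are at most $Ca\sqrt{\beta\log(16/\beta)}/\sqrt m$. Hence \eqref{eq:budget} can be met when $a^2\beta\log(16/\beta)$ is a small enough constant. In words: $Z$ should be covered by few pieces, a small proportion $\beta$ of $m$, whose length in units of $1/m$ does not grow too fast as $\beta\to0$.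

\medskip\noindent\textbf{A cosine polynomial that looks as if it had low degree.} A trigonometric polynomial of degree about $\gamma m$ has only $O(\gamma m)$ zeros, which is the kind of count the budget requires when $\gamma$ is small. But all $K+1$ coefficients of $A$ must be $\pm1$. We write $A=A_{\mathrm{lo}}+A_{\mathrm{hi}}$, where $A_{\mathrm{lo}}$ consists of the first $6D$ terms, $D\approx\gamma m$. By Parseval's identity $A_{\mathrm{hi}}$ carries most of the mean square of $A$, so it cannot be small everywhere. We choose its signs so that it is negligible outside a window of width $\eta$ at $\theta=\pi/2$.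

Outside the window, $Z$ lies in the set where $A_{\mathrm{lo}}$ is small. We build $A_{\mathrm{lo}}$ from Rudin--Shapiro polynomials so that it reaches the size $\sqrt D$ in every interval of length $24/D$. An interpolation inequality then shows that each such interval needs only a bounded number of pieces of length $O(1/m)$. For these \emph{short pieces}, $a=41000$ and $\beta=100\gamma$.

Inside the window we know much less about $Z$, so we tile the whole window by \emph{long pieces} of length about $R/m$. Then $a=4R$, $\beta=2\eta/R$, and the budget asks that $R\eta\log(8R/\eta)$ be small. The smoothed function $g$ may be small where $h$ jumps from $+1$ to $-1$, so the endpoints of the long pieces have to be placed where $|A|$ is large; $R$ is determined by how far one must go to be sure of finding such a place. The point of tension is that a narrower window forces a taller $A$, which forces a larger $R$. We shall get $R=O(\eta^{-1/3})$, which is enough.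

The window sits at $\pi/2$ and not at $0$ because of the symmetries of $B$. The function $h$ must be odd about $0$, so $g(0)=0$ and $A$ must be under control there; but $h$ is even about $\pi/2$, so no jump is forced at that point.

\section{Tools}\label{sec:tools}

\subsection{Rudin--Shapiro polynomials}

Let $P_0=Q_0=1$ and
\[
P_{t+1}=P_t+z^{2^t}Q_t,\qquad Q_{t+1}=P_t-z^{2^t}Q_t .
\]
These are Littlewood polynomials with $2^t$ coefficients and constant coefficient $1$. The coefficient string of $P_{t+1}$ is that of $P_t$ followed by that of $Q_t$, so the strings of the $P_t$ are prefixes of one sequence $(\rho_i)_{i\ge0}$ of signs.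

\begin{lemma}\label{lem:RS}
For all $t\ge0$, $N\ge0$ and $|z|=1$:
\begin{itemize}
\item[(i)] $|P_t(z)|^2+|Q_t(z)|^2=2^{t+1}$, and hence $|P_t(z)|+|Q_t(z)|\le2\cdot2^{t/2}$;
\item[(ii)] $P_t(1)+Q_t(1)\ge\sqrt2\cdot2^{t/2}$;
\item[(iii)] $\bigl|\sum_{i<N}\rho_iz^i\bigr|\le5\sqrt N$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The identity $|u+v|^2+|u-v|^2=2|u|^2+2|v|^2$ shows that $|P_t|^2+|Q_t|^2$ doubles at each step; the second claim is the Cauchy--Schwarz inequality.

(ii) At $z=1$ the recursion is $(u,v)\mapsto(u+v,u-v)$, which maps $(c,c)\mapsto(2c,0)\mapsto(2c,2c)$. So $(P_t(1),Q_t(1))$ is $(2^{t/2},2^{t/2})$ for even $t$ and $(2^{(t+1)/2},0)$ for odd $t$.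

(iii) For $T\ge t$ the strings of $P_T$ and $Q_T$ are concatenations of $2^{T-t}$ blocks, each the string of $\pm P_t$ or $\pm Q_t$. This holds for $T=t$, and it passes from $T$ to $T+1$ because the strings of $P_{T+1}$ and $Q_{T+1}$ are that of $P_T$ followed by that of $\pm Q_T$. Hence every block $(\rho_i)_{j2^t\le i<(j+1)2^t}$ is the string of $\pm P_t$ or $\pm Q_t$, and by (i) it contributes at most $\sqrt2\cdot2^{t/2}$ to the sum. Write $N=2^{t_1}+2^{t_2}+\cdots$ with $t_1>t_2>\cdots$ and cut $[0,N)$ into consecutive intervals of lengths $2^{t_1},2^{t_2},\dots$. The $j$th interval starts at a multiple of $2^{t_j}$, so it is such a block. Since $2^{t_j}\le2^{1-j}N$, the sum is at most $\sqrt2\sqrt N\sum_{i\ge0}2^{-i/2}=\sqrt2\,(2+\sqrt2)\sqrt N\le5\sqrt N$.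
\end{proof}

\subsection{The Jackson kernel}

To localize and to smooth we need a nonnegative polynomial of degree about $2r$ that is concentrated at scale $1/r$. For an integer $r\ge1$ let
\[
\Phi_r(x)=\frac1{c_r}\Bigl(\frac{\sin(rx/2)}{\sin(x/2)}\Bigr)^4,
\]
where $c_r$ is chosen so that $\int_{-\pi}^\pi\Phi_r=1$.

\begin{lemma}\label{lem:jackson}
$\Phi_r$ is an even nonnegative trigonometric polynomial of degree $2r-2$. Moreover
\[
\Phi_r(x)\ge\frac{8r}{\pi^5}\quad\text{for }|x|\le\frac\pi r,\qquad\qquad
\int_{s<|x|\le\pi}\Phi_r\le\frac{65}{(rs)^3}\quad\text{for }0<s\le\pi .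
\]
\end{lemma}

\begin{proof}
We have
\[
\Bigl(\frac{\sin(rx/2)}{\sin(x/2)}\Bigr)^2=\Bigl|\sum_{j=0}^{r-1}e^{ijx}\Bigr|^2=\sum_{|j|<r}(r-|j|)e^{ijx}.
\]
Squaring gives the degree, and Parseval's identity gives $c_r=2\pi\sum_{|j|<r}(r-|j|)^2=2\pi r(2r^2+1)/3$, so $r^3\le c_r\le2\pi r^3$. For $|x|\le\pi/r$ we have $|\sin(rx/2)|\ge r|x|/\pi$ and $|\sin(x/2)|\le|x|/2$, so $\Phi_r(x)\ge(2r/\pi)^4/(2\pi r^3)=8r/\pi^5$. For $0<|x|\le\pi$ we have $|\sin(x/2)|\ge|x|/\pi$, so $c_r\Phi_r(x)\le\pi^4x^{-4}$, and the tail is at most $2\pi^4/(3s^3r^3)\le65/(rs)^3$.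
\end{proof}

\subsection{An interpolation inequality}

Bernstein's inequality says that a trigonometric polynomial $g$ of degree at most $d$ satisfies $\|g'\|_\infty\le d\|g\|_\infty$. Combined with Lagrange interpolation, it shows that on an interval of length $O(1/d)$ such a $g$ behaves like an algebraic polynomial of bounded degree: if it is large at one point, it cannot be tiny at many separated points.

\begin{lemma}\label{lem:lagrange}
Let $g$ be a real trigonometric polynomial of degree at most $d$ with $|g|\le G$. Let $V$ be an interval of length $\lambda$ that contains points $x_1<\dots<x_N$ with $x_{i+1}-x_i\ge\sigma>0$ and $|g(x_i)|\le\beta$ for all $i$. Then for every $x\in V$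
\[
|g(x)|\le G\,\frac{(d\lambda)^N}{N!}+\beta\Bigl(\frac{2\lambda}\sigma\Bigr)^{N-1}.
\]
\end{lemma}

\begin{proof}
The Lagrange formula with remainder gives $\zeta\in V$ with
\[
g(x)=\sum_{i=1}^Ng(x_i)\ell_i(x)+\frac{g^{(N)}(\zeta)}{N!}\prod_{i=1}^N(x-x_i),\qquad\ell_i(x)=\prod_{j\ne i}\frac{x-x_j}{x_i-x_j}.
\]
By Bernstein's inequality $|g^{(N)}|\le d^NG$, which bounds the remainder by the first term. Since $|x-x_j|\le\lambda$ and $|x_i-x_j|\ge|i-j|\sigma$,
\[
\sum_{i=1}^N|\ell_i(x)|\le\sum_{i=1}^N\frac{(\lambda/\sigma)^{N-1}}{(i-1)!\,(N-i)!}=\frac{(2\lambda/\sigma)^{N-1}}{(N-1)!}\le\Bigl(\frac{2\lambda}\sigma\Bigr)^{N-1}.\qedhere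
\]
\end{proof}

\subsection{Discrepancy}

We shall twice need $N$ signs that make $M$ linear forms small at once, with $M/N$ bounded by a constant. Independent random signs and a union bound give a bound of order $\sqrt{N\log M}$, and the factor $\sqrt{\log M}$ would ruin the proof. The partial coloring theorem replaces it by $\sqrt{\log(16M/N)}$.

\begin{theorem}[Lovett and Meka \cite{LM}]\label{thm:LM}
Let $v_1,\dots,v_M\in\mathbb R^N$, $x_0\in[-1,1]^N$, and let $c_1,\dots,c_M\ge0$ satisfy $\sum_je^{-c_j^2/16}\le N/16$. For every sufficiently small $\delta'>0$ there is $x\in[-1,1]^N$ such that $|\langle x-x_0,v_j\rangle|\le c_j\|v_j\|_2$ for all $j$, and $|x_i|\ge1-\delta'$ for at least $N/2$ indices $i$.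
\end{theorem}

The conclusion also holds with $\delta'=0$. Indeed, there are finitely many index sets and the cube is compact, so along some sequence $\delta'\to0$ the index set is constant and the points $x$ converge; the limit satisfies all the inequalities and has $|x_i|=1$ on that index set.

\begin{lemma}\label{lem:disc}
There is an absolute constant $C\ge1$ with the following property. If $1\le N\le M$, $v_1,\dots,v_M\in[-1,1]^N$ and $x_0\in[-1,1]^N$, then there is $\varepsilon\in\{-1,1\}^N$ with
\[
|\langle\varepsilon-x_0,v_j\rangle|\le C\sqrt{N\log(16M/N)}\qquad(1\le j\le M).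
\]
\end{lemma}

\begin{proof}
Start at $x=x_0$ and proceed in stages $\nu=0,1,\dots$. Let $N_\nu$ be the number of coordinates with $|x_i|<1$ at the beginning of stage $\nu$. If $N_\nu=0$, stop. Otherwise apply Theorem~\ref{thm:LM} with $\delta'=0$ to these coordinates and to the restrictions of the $v_j$, which have norm at most $\sqrt{N_\nu}$, taking all $c_j=4\sqrt{\log(16M/N_\nu)}$; then $\sum_je^{-c_j^2/16}=N_\nu/16$. At least half of these coordinates become $\pm1$ and are not moved again. So $N_\nu\le2^{-\nu}N$, and the process ends at a vertex $\varepsilon$ of the cube. Stage $\nu$ changes $\langle x,v_j\rangle$ by at most $4\sqrt{N_\nu\log(16M/N_\nu)}$. The function $u\mapsto u\log(16M/u)$ increases on $(0,16M/e]$, an interval that contains $N$, and $\log(16M/N)\ge\log16>1>\log2$. Therefore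
\[
N_\nu\log\frac{16M}{N_\nu}\le2^{-\nu}N\Bigl(\log\frac{16M}N+\nu\log2\Bigr)\le2^{-\nu}(1+\nu)\,N\log\frac{16M}N ,
\]
and the lemma holds with $C=4\sum_{\nu\ge0}2^{-\nu/2}\sqrt{1+\nu}$.
\end{proof}

For the rest of the paper $C$ is this constant and
\[
H=4000\,(10C+1).
\]

\section{Sine polynomials that follow a sign pattern}\label{sec:sine}

This section contains everything about $B$, and it does not refer to $A$. A \emph{pattern} is a measurable $2\pi$-periodic function $h\colon\mathbb R\to[-1,1]$ with the symmetries of $B$, namely $h(-\theta)=-h(\theta)$ and $h(\pi-\theta)=h(\theta)$. We say that $h$ is \emph{steady at $\theta$} if, for some sign $\omega$, we have $h=\omega$ almost everywhere on at least one of the intervals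
\[
\Bigl(\theta-\frac{20}m,\ \theta+\frac{20}m\Bigr),\qquad
\Bigl(\theta-\frac1{40m},\ \theta+\frac{150}m\Bigr),\qquad
\Bigl(\theta-\frac{150}m,\ \theta+\frac1{40m}\Bigr).
\]
The first interval will serve for the short pieces, which we can pad on both sides. The other two serve for the long pieces, where $\theta$ may be very close to a jump of $h$. In that case the half of the kernel that faces the jump can cancel the other half almost completely, but not the mass of the kernel within $1/(40m)$ of its center.

\begin{proposition}\label{prop:sine}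
Let $m\ge100$ and let $h$ be a pattern that satisfies \eqref{eq:budget}. Then there are signs $\varepsilon_0,\dots,\varepsilon_{J-1}$ such that $B=2\sum_{k<J}\varepsilon_k\sin(2k+1)\theta$ satisfies $|B|\le(H+10C)\sqrt m$ everywhere and $|B(\theta)|\ge\sqrt m$ at every $\theta$ at which $h$ is steady.
\end{proposition}

\begin{proof}
\emph{Smoothing.} Let $\Phi=\Phi_K$, of degree $2K-2\le m-2\le2J-1$, and
\[
g(\theta)=\int_{-\pi}^\pi h(\theta-u)\Phi(u)\,du ,
\]
so $|g|\le1$. Since $h$ is odd, its Fourier series contains only sines, and since $h(\theta+\pi)=h(-\theta)=-h(\theta)$, only odd frequencies. The function $h(\theta)\sin(2k+1)\theta$ is invariant under both reflections, so the coefficient of $\sin(2k+1)\theta$ is $b_k=\frac4\pi\int_0^{\pi/2}h\sin(2k+1)\theta\,d\theta$. Convolution with the even kernel $\Phi$ multiplies $\sin j\theta$ by $\phi_j=\int_{-\pi}^\pi\Phi(u)\cos ju\,du$, where $|\phi_j|\le1$ and $\phi_j=0$ for $j>2J-1$. Thus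
\[
H\sqrt m\,g(\theta)=2\sum_{k<J}x_k\sin(2k+1)\theta,\qquad x_k=\tfrac12H\sqrt m\,\phi_{2k+1}b_k ,
\]
and \eqref{eq:budget} gives $|x_k|\le2/\pi<1$.

\emph{Size of $g$ at steady points.} Since $m\ge100$, we have $K\ge(m-1)/2\ge m/2.1$. Lemma~\ref{lem:jackson} gives, with integrals over subsets of $[-\pi,\pi]$,
\[
\int_{|u|>\rho/m}\Phi\le\frac{65\cdot2.1^3}{\rho^3}\le\frac{602}{\rho^3},\qquad
\int_{|u|\le1/(40m)}\Phi\ge\frac1{20m}\cdot\frac{8m}{2.1\,\pi^5}\ge\frac1{2000}.
\]
Suppose $h=\omega$ almost everywhere on $(\theta-d_1,\theta+d_2)$, with $0<d_1,d_2\le\pi$. Then $\omega h(\theta-u)=1$ for almost all $u\in(-d_2,d_1)$ and $\omega h\ge-1$ always. As $\Phi$ is even with integral $1$,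
\[
\omega g(\theta)\ge2\int_{-d_2}^{d_1}\Phi-1=\int_{|u|\le d_1}\Phi+\int_{|u|\le d_2}\Phi-1 ,
\]
which is symmetric in $d_1,d_2$. For $d_1=d_2=20/m$ the right side is at least $1-2\cdot602/20^3>\frac45$. For $\{d_1,d_2\}=\{\frac1{40m},\frac{150}m\}$ it equals $\int_{|u|\le1/(40m)}\Phi-\int_{|u|>150/m}\Phi\ge\frac1{2000}-\frac{602}{150^3}\ge\frac1{4000}$. So $|g(\theta)|\ge\frac1{4000}$ wherever $h$ is steady.

\emph{Rounding.} Let $\theta_i=i/m$ for $0\le i\le\lceil\pi m/2\rceil$. The number $M$ of these points satisfies $J\le M\le2m\le4J$. Apply Lemma~\ref{lem:disc} with $N=J$, the starting point $(x_k)_{k<J}$ and the vectors $(\sin(2k+1)\theta_i)_{k<J}$. We obtain signs $\varepsilon_k$ such that $e(\theta)=2\sum_{k<J}(\varepsilon_k-x_k)\sin(2k+1)\theta$ satisfies $|e(\theta_i)|\le2C\sqrt{J\log64}\le5C\sqrt m$ for all $i$. By symmetry $|e|$ attains its maximum at a point of $[0,\pi/2]$, and this point is within $1/(2m)$ of some $\theta_i$. The degree of $e$ is at most $2J-1\le m$, so Bernstein's inequality gives $\|e\|_\infty\le5C\sqrt m+\frac1{2m}\,m\|e\|_\infty$,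 that is, $\|e\|_\infty\le10C\sqrt m$.

Now $B=H\sqrt m\,g+e$. Hence $|B|\le(H+10C)\sqrt m$, and at steady points $|B|\ge(H/4000-10C)\sqrt m=\sqrt m$.
\end{proof}

The next lemma makes the budget of Section~\ref{sec:plan} precise.

\begin{lemma}\label{lem:signs}
Let $a>0$, $0<\beta\le\frac12$, and let $\mathcal I$ be a family of at most $\beta m$ intervals, each of length at most $a/m$. There are signs $\omega_I$, $I\in\mathcal I$, with
\[
\Bigl|\sum_{I\in\mathcal I}\omega_I\int_I\sin(2k+1)\theta\,d\theta\Bigr|\le\frac{C}{\sqrt m}\sqrt{a^2\beta\log(16/\beta)}\qquad(0\le k<J).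
\]
\end{lemma}

\begin{proof}
Let $N=|\mathcal I|\ge1$, as otherwise there is nothing to prove. Then $N\le m/2\le J$. Apply Lemma~\ref{lem:disc} with $x_0=0$ to the $J$ vectors $\bigl(\frac ma\int_I\sin(2k+1)\theta\,d\theta\bigr)_{I\in\mathcal I}$, whose entries lie in $[-1,1]$. The sums are then at most $\frac amC\sqrt{N\log(16J/N)}$. Since $J\le m$ and $u\log(16m/u)$ increases on $(0,16m/e]$, we have $N\log(16J/N)\le\beta m\log(16/\beta)$.
\end{proof}

\section{The constants}\label{sec:constants}

The order in which the constants are chosen matters, so we fix them all here. Each depends only on the earlier ones, and none depends on $m$.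

\begin{itemize}
\item \emph{The proportion of low frequencies.} Fix $\gamma\in(0,10^{-4}]$ with
\begin{equation}\label{eq:gamma}
10^6\,C\sqrt{\gamma\log(1/\gamma)}\le1/H .
\end{equation}
\item \emph{The threshold for $A_{\mathrm{lo}}$.} Put $\tau=\frac{\sqrt\gamma}{12}\bigl(\frac\gamma{96}\bigr)^{999}$.
\item \emph{The window.} For $\eta\in(0,\frac1{10}]$ put
\[
L=\Bigl\lceil\Bigl(\frac{26}{\eta\tau}\Bigr)^2\Bigr\rceil,\qquad\Gamma=10\sqrt L,\qquad R=\frac4\gamma\Bigl(\frac{200\,\Gamma}{\sqrt\gamma}\Bigr)^{1/3}.
\]
Here $L$ will be a block length in the coefficients of $A_{\mathrm{hi}}$, $\Gamma\sqrt m$ a bound for $|A|$, and $R/m$ the scale of the long pieces; note that $R\ge4/\gamma\ge300$. As $\eta\to0$ with $\gamma,\tau$ fixed, $\Gamma=O(\eta^{-1})$ and $R=O(\eta^{-1/3})$, so $R\eta\log(8R/\eta)=O(\eta^{2/3}\log(1/\eta))\to0$. Fix $\eta$ with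
\begin{equation}\label{eq:eta}
R\,\eta\log(8R/\eta)\le\gamma\log(1/\gamma).
\end{equation}
\item \emph{The threshold in the window, and the final one.} Put $\xi=\frac{\sqrt\gamma}6(40R)^{-10R}$ and $\delta=\min(\tau,\xi)<1$.
\item \emph{The degree.} Let $m_0$ be such that all $m\ge m_0$ satisfy
\begin{equation}\label{eq:m0}
\gamma m\ge128,\qquad4L\le\tau\sqrt m,\qquad\frac{48}{\gamma m}\le\eta,\qquad\frac{2R}m\le\eta .
\end{equation}
\end{itemize}

From now on $m\ge m_0$. Let $D=2^t$ be the power of two with $\gamma m/2<D\le\gamma m$, and write $P=P_t$, $Q=Q_t$. We record the consequences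
\begin{equation}\label{eq:conseq}
m\ge100,\quad D\ge64,\quad6D\le K,\quad\frac{240000}m\le\frac{24}D\le\eta,\quad\frac{\sqrt{\gamma m}}6<\frac14\sqrt{\frac{\gamma m}2}<\frac{\sqrt D}4 .
\end{equation}
They follow, in this order, from $\gamma m\ge128$; from $D>\gamma m/2$; from $6D\le6\cdot10^{-4}m$; from $D\le10^{-4}m$ and $24/D<48/(\gamma m)$; and from $4\sqrt2<6$.

\section{The cosine polynomial}\label{sec:cosine}

It is convenient to use $\varphi=2\theta$, in which $A=\sum_{|k|\le K}\alpha_{|k|}e^{ik\varphi}$. Let $\alpha_0,\dots,\alpha_{6D-1}$ be the coefficients of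
\[
p(z)=(1+z^D+z^{2D})\bigl(P(z)+z^{3D}Q(z)\bigr),
\]
that is, three copies of the string of $P$ followed by three copies of the string of $Q$; in particular $\alpha_0=1$. For the remaining indices put
\[
\alpha_{6D+i}=(-1)^i\rho_{\lfloor i/L\rfloor}\qquad(0\le i\le K-6D).
\]
Thus each term of the Rudin--Shapiro sequence is repeated $L$ times, which concentrates the sum near $\varphi=0$, and the factor $(-1)^i$ moves the concentration to $\varphi=\pi$, that is, to $\theta=\pi/2$. Write $A=A_{\mathrm{lo}}+A_{\mathrm{hi}}$ with
\[
A_{\mathrm{lo}}=2\operatorname{Re}p(e^{i\varphi})-1,\qquad A_{\mathrm{hi}}=2\operatorname{Re}\sum_{k=6D}^K\alpha_ke^{ik\varphi}.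
\]
As functions of $\theta$, $A_{\mathrm{lo}}$ has degree less than $12D$ and $A$ has degree at most $m$.

\begin{lemma}\label{lem:size}
We have $|A_{\mathrm{lo}}|\le13\sqrt D$ and $|A|\le\Gamma\sqrt m$ everywhere, and $|A_{\mathrm{hi}}(\theta)|\le\tau\sqrt m$ for $0\le\theta\le\pi/2-\eta$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:RS}(i), $|A_{\mathrm{lo}}|\le6(|P|+|Q|)+1\le12\sqrt D+1\le13\sqrt D$. Put $w=-e^{i\varphi}$ and $N=\lfloor(K-6D+1)/L\rfloor\le m/(2L)$. Grouping the terms into $N$ complete blocks and a remainder,
\[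
e^{-6iD\varphi}\sum_{k=6D}^K\alpha_ke^{ik\varphi}=\sum_{i=0}^{K-6D}\rho_{\lfloor i/L\rfloor}w^i=(1+w+\dots+w^{L-1})\sum_{j<N}\rho_jw^{Lj}+E_0 ,
\]
where $E_0$ is a sum of fewer than $L$ unimodular terms. Since $|w-1|=|e^{2i\theta}+1|=2|\cos\theta|$, the geometric sum is at most $\min(L,1/|\cos\theta|)$ in modulus. Lemma~\ref{lem:RS}(iii) bounds the second factor by $5\sqrt{m/(2L)}\le4\sqrt{m/L}$. Hence
\[
|A_{\mathrm{hi}}(\theta)|\le8\sqrt{m/L}\,\min\bigl(L,1/|\cos\theta|\bigr)+2L .
\]
For $0\le\theta\le\pi/2-\eta$ we have $\cos\theta\ge\sin\eta\ge2\eta/\pi$. The first term is then at most $\frac{4\pi}{\eta\sqrt L}\sqrt m\le\frac{13}{\eta\sqrt L}\sqrt m\le\frac\tau2\sqrt m$ by the choice of $L$, and $2L\le\frac\tau2\sqrt m$ by \eqref{eq:m0}. For arbitrary $\theta$, using $13\sqrt\gamma\le1$ and $2L\le\sqrt m$, we get $|A|\le13\sqrt{\gamma m}+8\sqrt{mL}+2L\le(2+8\sqrt L)\sqrt m\le\Gamma\sqrt m$.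
\end{proof}

\begin{remark}
The block length balances two requirements. With purely alternating signs $\alpha_{6D+i}=(-1)^i$ one has $|A_{\mathrm{hi}}|\le2/|\cos\theta|$, but $A_{\mathrm{hi}}(\pi/2)=2(K-6D+1)$ is of order $m$. This destroys the upper bound in Theorem~\ref{thm:main}, and also our proof of the lower bound, which uses $|A|\le\Gamma\sqrt m$ in Lemmas~\ref{lem:peaks} and~\ref{lem:plateau}. Some growth of the height as $\eta\to0$ cannot be avoided: the mean of $A_{\mathrm{hi}}^2$ over $[0,\pi/2]$ is $2(K-6D+1)\ge m/2$, and if at most $\tau^2m$ of it comes from $[0,\pi/2-\eta]$, then $\max A_{\mathrm{hi}}^2\ge(\frac12-\tau^2)\frac{\pi m}{2\eta}$.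
\end{remark}

We turn to lower bounds. The identity $|P|^2+|Q|^2=2D$ is a pointwise lower bound for a pair of complex polynomials, whereas $A$ is a single real one and has to be small somewhere. What survives is a lower bound for local averages of $|A|$. To see $|P|^2$ inside $A$, we integrate $A$ against $\overline P$, shifted to the frequencies where a copy of $P$ sits. To localize, we multiply by a kernel $\kappa$, and this spreads the frequencies by up to $\deg\kappa$ on each side. This is the reason for three copies: aimed at the middle copy, the test function sees only the neighboring copies of the same polynomial, and their contributions for $P$ and for $Q$ add up to pure exponentials that $\kappa$ annihilates.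

\begin{lemma}\label{lem:mass}
Let $A^*$ be $A$ or $A_{\mathrm{lo}}$, and let $\kappa\ge0$ be a trigonometric polynomial in $\varphi$ of degree at most $D-2$. Then
\[
\int_{-\pi}^\pi|A^*|\,\kappa\,d\varphi\ge\sqrt D\int_{-\pi}^\pi\kappa\,d\varphi .
\]
\end{lemma}

\begin{proof}
In this proof $z=e^{i\varphi}$. Let $\psi_P=z^{-D}\overline{P(z)}\,\kappa$ and $\psi_Q=z^{-4D}\overline{Q(z)}\,\kappa$. The frequencies of $\overline P\kappa$ and $\overline Q\kappa$ lie in $[-2D+3,D-2]$, so those of $\psi_P$ lie in $[-3D+3,-2]$ and those of $\psi_Q$ in $[-6D+3,-3D-2]$. Therefore $\int A^*\psi_P$ depends only on the coefficients of $A^*$ at frequencies in $[2,3D-3]$, which are those of $(1+z^D+z^{2D})P$; and $\int A^*\psi_Q$ depends only on the coefficients at frequencies in $[3D+2,6D-3]$, which are those of $z^{3D}(1+z^D+z^{2D})Q$. Hence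
\[
\int A^*(\psi_P+\psi_Q)=\int\bigl(|P|^2+|Q|^2\bigr)(z^{-D}+1+z^D)\kappa=2D\int(z^{-D}+1+z^D)\kappa=2D\int\kappa ,
\]
the last step because $\kappa$ has degree less than $D$. Since $|\psi_P+\psi_Q|\le(|P|+|Q|)\kappa\le2\sqrt D\,\kappa$, the left side is at most $2\sqrt D\int|A^*|\kappa$ in modulus.
\end{proof}

\begin{lemma}\label{lem:peaks}
\begin{itemize}
\item[(i)] Every closed $\theta$-interval of length $24/D$ contains a point with $|A_{\mathrm{lo}}|\ge\frac12\sqrt D$.
\item[(ii)] Every closed $\theta$-interval of length $R/m$ contains a point with $|A|\ge\frac12\sqrt D$.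
\end{itemize}
\end{lemma}

\begin{proof}
A closed $\theta$-interval of length $s\le\pi$ has the form $|\varphi-\varphi_0|\le s$. Apply Lemma~\ref{lem:mass} to $\kappa(\varphi)=\Phi_{D/2}(\varphi-\varphi_0)$, which has degree $D-2$ and integral $1$. If $|A^*|\le G$, then splitting the integral at $|\varphi-\varphi_0|=s$ and using Lemma~\ref{lem:jackson} with $r=D/2$ gives
\[
\max_{|\varphi-\varphi_0|\le s}|A^*|\ge\sqrt D-\frac{520\,G}{(Ds)^3}.
\]
For (i) take $G=13\sqrt D$ and $s=24/D$, and note that $520\cdot13/24^3=6760/13824<\frac12$. For (ii) take $G=\Gamma\sqrt m$ and $s=R/m\le\eta$. Then $(Ds)^3\ge(\gamma R/2)^3=1600\,\Gamma/\sqrt\gamma$, so the subtracted term is at most $\frac{520}{1600}\sqrt{\gamma m}=0.325\sqrt{\gamma m}<\frac12\sqrt{\gamma m/2}<\frac12\sqrt D$.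
\end{proof}

\begin{remark}
Part (ii) is where $R$ is determined, and the cubic decay of the Jackson tail is what gives $R=O(\Gamma^{1/3})$. The normalized square $(\sin(rx/2)/\sin(x/2))^2/(2\pi r)$ has the tail bound $\pi/(rs)$ only. With it the same argument would need $R$ proportional to $\Gamma$, hence of order $1/\eta$, and then $R\eta\log(8R/\eta)$ would not tend to $0$.
\end{remark}

\section{Where the cosine polynomial is small}\label{sec:small}

Outside the window the relevant set is the closed set
\[
E=\{\theta\in\mathbb R:|A_{\mathrm{lo}}(\theta)|\le2\tau\sqrt m\}.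
\]
The function $A_{\mathrm{lo}}$ varies on the scale $1/D$, but the budget allows only pieces of length $O(1/m)$ with a constant independent of $\gamma$. Near a zero where $A_{\mathrm{lo}}$ has slope of order $D^{3/2}$, the set $E$ has length of order $\tau\sqrt m/D^{3/2}$, which is below $1/m$ once $\tau$ is small compared with $\gamma^{3/2}$. We cannot exclude clusters of zeros, but Lemma~\ref{lem:lagrange} bounds their effect, at the price of a much smaller $\tau$.

\begin{lemma}\label{lem:cover}
For every interval $W$ of length at most $24/D$, the set $E\cap W$ is covered by at most $999$ intervals of length $1/m$.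
\end{lemma}

\begin{proof}
Enlarging $W$, we may assume that it is closed and of length exactly $24/D$. Let $x_1=\min(E\cap W)$ and $x_{i+1}=\min\bigl(E\cap W\cap[x_i+1/m,\infty)\bigr)$, as long as these compact sets are nonempty. The intervals $[x_i,x_i+1/m)$ cover $E\cap W$. Suppose that $x_{1000}$ exists. Apply Lemma~\ref{lem:lagrange} to $A_{\mathrm{lo}}$ as a function of $\theta$, with $d=12D$, $G=13\sqrt D$, $\lambda=24/D$, $\sigma=1/m$, $N=1000$, $\beta=2\tau\sqrt m$. Since $d\lambda=288$ and $288e/1000<0.79$, the first term is at most $13\sqrt D\cdot0.79^{1000}<\frac14\sqrt D$. Since $2\lambda/\sigma=48m/D\le96/\gamma$, the second is at most $2\tau\sqrt m\,(96/\gamma)^{999}=\frac16\sqrt{\gamma m}<\frac14\sqrt D$ by \eqref{eq:conseq}. So $|A_{\mathrm{lo}}|<\frac12\sqrt D$ on $W$, contrary to Lemma~\ref{lem:peaks}(i).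
\end{proof}

At $\theta=0$ the sine polynomial vanishes, so $E$ must stay away from this point. Here we use the values of $P$ and $Q$ at $1$.

\begin{lemma}\label{lem:zero}
$E\cap[0,40/m]=\emptyset$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:RS}(ii), $A_{\mathrm{lo}}(0)=6(P(1)+Q(1))-1\ge6\sqrt2\sqrt D-1\ge7\sqrt D$. By Bernstein's inequality $|dA_{\mathrm{lo}}/d\theta|\le12D\cdot13\sqrt D$. For $0\le\theta\le40/m$ this gives $A_{\mathrm{lo}}(\theta)\ge7\sqrt D-6240\frac Dm\sqrt D\ge(7-6240\gamma)\sqrt D\ge6\sqrt D$, whereas $2\tau\sqrt m\le\frac16\sqrt{\gamma m}<\frac14\sqrt D$.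
\end{proof}

In the window we need places for the jumps of the pattern. A single point where $|A|$ is large is not enough. Bernstein's inequality keeps $|A|$ large only within distance of order $\sqrt\gamma/(\Gamma m)$ of the point from Lemma~\ref{lem:peaks}(ii), while $H$ was fixed before $\gamma$ and $\Gamma$ and is matched to the fixed margin $1/(40m)$ in the definition of steadiness. We therefore trade height for width: the threshold $\xi$ may be as small as we like.

\begin{lemma}\label{lem:plateau}
Every closed interval $V$ of length $R/m$ contains a point $y$ such that $|A(\theta)|\ge\xi\sqrt m$ for $|\theta-y|\le\frac1{40m}$.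
\end{lemma}

\begin{proof}
Let $V=[v,v+R/m]$, $\sigma=\frac1{20m}$, $N=\lfloor10R\rfloor\ge9R$. The intervals $[v+(2i-2)\sigma,v+(2i-1)\sigma]$, $1\le i\le N$, have length $\sigma$, are separated by gaps of length $\sigma$, and lie in $V$ because $2N\sigma\le R/m$. If the midpoint of none of them can serve as $y$, then the $i$th one contains a point $x_i$ with $|A(x_i)|<\xi\sqrt m$, and $x_{i+1}-x_i\ge\sigma$. Apply Lemma~\ref{lem:lagrange} to $A$ with $d=m$, $G=\Gamma\sqrt m$, $\lambda=R/m$, $\beta=\xi\sqrt m$. The first term is at most $\Gamma\sqrt m\,(eR/N)^N\le\Gamma\sqrt m\,3^{-N}$. From $e^R>R$ we get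
\[
3^N\ge3^{9R}>e^{3R}>R^3\ge\Bigl(\frac{\gamma R}4\Bigr)^3=\frac{200\,\Gamma}{\sqrt\gamma}>4\Gamma\sqrt{2/\gamma},
\]
so the first term is less than $\frac14\sqrt{\gamma m/2}<\frac14\sqrt D$. Since $2\lambda/\sigma=40R$ and $N-1\le10R$, the second term is at most $\xi\sqrt m\,(40R)^{10R}=\frac16\sqrt{\gamma m}<\frac14\sqrt D$. So $|A|<\frac12\sqrt D$ on $V$, contrary to Lemma~\ref{lem:peaks}(ii).
\end{proof}

\section{The pieces, and the end of the proof}\label{sec:pieces}

We now construct the pattern; see Figure~\ref{fig:pattern}. First we need a point $y_0$ at which to pass from the short pieces to the long ones. It must lie where $A_{\mathrm{hi}}$ is still negligible, and away from $E$, so that no short piece reaches it and $|A|$ is large around it.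

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05]
\fill[gray!45] (0.9,0) rectangle (1.2,0.6);
\fill[gray!45] (2.0,0) rectangle (2.5,-0.6);
\fill[gray!45] (3.3,0) rectangle (3.6,-0.6);
\fill[gray!45] (4.6,0) rectangle (5.0,0.6);
\fill[gray!45] (6,0) rectangle (7.1,-0.6);
\fill[gray!45] (7.1,0) rectangle (8,0.6);
\fill[gray!45] (8,0) rectangle (9,-0.6);
\fill[gray!45] (9,0) rectangle (10,0.6);
\draw[->] (-0.3,0) -- (10.6,0) node[right] {$\theta$};
\draw (0,0.7) -- (0,-0.7) node[below] {$0$};
\draw (6,0.7) -- (6,-0.7) node[below] {$y_0$};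
\draw (7.1,0.7) -- (7.1,-0.7) node[below] {$y_1$};
\draw (8,0.7) -- (8,-0.7) node[below] {$y_2$};
\draw (9,0.7) -- (9,-0.7) node[below] {$y_q$};
\draw[dashed] (10,0.7) -- (10,-0.7) node[below] {$\pi/2$};
\node[left] at (0,0.6) {$+1$};
\node[left] at (0,-0.6) {$-1$};
\node at (3,1.05) {short pieces};
\node at (8,1.05) {long pieces};
\end{tikzpicture}
\caption{The pattern $h$ on $[0,\pi/2]$ (not to scale). It equals $\pm1$ on each shaded piece and $0$ elsewhere. To the left of $y_0$ the pieces are padded neighborhoods of the set where the low-frequency part of $A$ is small. To the right of $y_0$ they tile the interval, and their endpoints $y_i$ are points around which $|A|$ is large. The function is extended oddly about $0$ and evenly about $\pi/2$.}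
\label{fig:pattern}
\end{figure}

\begin{lemma}\label{lem:y0}
There is $y_0\in[\pi/2-3\eta,\pi/2-2\eta]$ at distance at least $40/m$ from $E$. For $|\theta-y_0|<40/m$ we have $|A(\theta)|>\tau\sqrt m$.
\end{lemma}

\begin{proof}
By \eqref{eq:conseq} there is a closed interval $W\subset[\pi/2-3\eta,\pi/2-2\eta]$ of length $24/D$. Let $W'\subset W$ be the set of points at distance at least $40/m$ from both ends of $W$; its length is at least $(240000-80)/m$. By Lemma~\ref{lem:cover} the open $40/m$-neighborhood of $E\cap W$ has measure at most $999\cdot81/m=80919/m$, so some $y_0\in W'$ lies outside it. Points of $E$ outside $W$ are at distance at least $40/m$ from $y_0$ because $y_0\in W'$. If $|\theta-y_0|<40/m$, then $\theta\notin E$, and $0\le\pi/2-4\eta\le\theta\le\pi/2-\eta$ since $40/m\le\eta\le\frac1{10}$. So $|A|\ge|A_{\mathrm{lo}}|-|A_{\mathrm{hi}}|>2\tau\sqrt m-\tau\sqrt m$ by Lemma~\ref{lem:size}.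
\end{proof}

\medskip\noindent\textbf{Short pieces.} These are the connected components of the compact set
\[
\bigcup_{x\in E\cap[0,y_0]}\Bigl[x-\frac{20}m,\,x+\frac{20}m\Bigr].
\]
They are closed intervals, and by Lemmas~\ref{lem:zero} and~\ref{lem:y0} they lie in $[20/m,\,y_0-20/m]$.

\begin{lemma}\label{lem:short}
There are at most $100\gamma m$ short pieces, and each has length at most $41000/m$.
\end{lemma}

\begin{proof}
Cover $[0,\pi/2]$ by $\lceil\pi D/48\rceil$ intervals of length $24/D$; this number is at most $\pi D/48+1\le D/10$ since $D\ge64$. By Lemma~\ref{lem:cover}, $E\cap[0,\pi/2]$ is covered by at most $999D/10\le100\gamma m$ intervals of length $1/m$. Every short piece contains a point of $E\cap[0,y_0]$, and two such points in one interval of length $1/m$ belong to the same piece. This bounds the number.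

Suppose a short piece contains an interval $I'$ of length $41000/m$. Every point of $I'$ is within $20/m$ of a point of $E$, and the points of $E$ within $20/m$ of $I'$ lie in an interval of length $41040/m\le24/D$. By Lemma~\ref{lem:cover} they are covered by $999$ intervals of length $1/m$, so $I'$ is covered by $999$ intervals of length $41/m$. Their total length is $40959/m<41000/m$, a contradiction.
\end{proof}

\medskip\noindent\textbf{Long pieces.} Let $q$ be the largest integer with $y_0+(2q+2)R/m\le\pi/2$. Since $\pi/2-y_0\ge2\eta\ge4R/m$ by \eqref{eq:m0}, we have $q\ge1$. For $1\le i\le q$ let $y_i$ be the point given by Lemma~\ref{lem:plateau} in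
\[
V_i=\Bigl[y_0+\frac{2iR}m,\ y_0+\frac{(2i+1)R}m\Bigr].
\]
Using only every second interval of length $R/m$ keeps the $y_i$ apart. The long pieces are $[y_i,y_{i+1}]$ for $0\le i<q$, and $[y_q,\pi/2]$.

\begin{lemma}\label{lem:long}
There are at most $2\eta m/R$ long pieces, and their lengths lie in $[R/m,4R/m]$. For $0\le i\le q$ and $|\theta-y_i|\le\frac1{40m}$ we have $|A(\theta)|\ge\delta\sqrt m$.
\end{lemma}

\begin{proof}
The number is $q+1\le\frac m{2R}(\pi/2-y_0)\le\frac{3\eta m}{2R}$. Measure lengths in units of $R/m$, with $y_0$ as origin. Then $y_i\in[2i,2i+1]$ for $0\le i\le q$, so $y_{i+1}-y_i\in[1,3]$; and the point $\pi/2$ lies in $[2q+2,2q+4)$ by the choice of $q$, so the last piece has length in $[1,4]$. The last claim holds by Lemma~\ref{lem:plateau} for $i\ge1$ and by Lemma~\ref{lem:y0} for $i=0$, as $\delta=\min(\tau,\xi)$.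
\end{proof}

All pieces have disjoint interiors. Given signs $\omega_I$ for the pieces $I$, let $h=\omega_I$ on the interior of $I$ and $h=0$ elsewhere on $[0,\pi/2]$. Extend $h$ to $[0,\pi]$ by $h(\pi-\theta)=h(\theta)$, then to $[-\pi,\pi]$ as an odd function, then periodically. The result is a pattern.

\begin{lemma}\label{lem:steady}
For every choice of the signs $\omega_I$: if $\theta\in[0,\pi/2]$ and $|A(\theta)|<\delta\sqrt m$, then $h$ is steady at $\theta$.
\end{lemma}

\begin{proof}
Let $\theta\le y_0$. Then $\theta\le\pi/2-\eta$, so $|A_{\mathrm{lo}}(\theta)|\le|A(\theta)|+|A_{\mathrm{hi}}(\theta)|<2\tau\sqrt m$ by Lemma~\ref{lem:size} and $\delta\le\tau$. Thus $\theta\in E\cap[0,y_0]$, and $(\theta-20/m,\theta+20/m)$ lies in the interior of one short piece.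

Let $\theta>y_0$. By Lemma~\ref{lem:long}, $\theta$ is at distance more than $\frac1{40m}$ from every $y_i$. If $\theta\in[y_i,y_{i+1}]$ with $i<q$, then its distance to the farther end is at least $R/(2m)\ge150/m$, so this piece contains the second or the third interval in the definition of steadiness. If $\theta\in[y_q,\pi/2]$, we use that $h$ is even about $\pi/2$: it equals the sign of the last piece on $(y_q,\pi-y_q)$, except at the point $\pi/2$. Since $\pi-y_q-\theta\ge\pi/2-y_q\ge R/m\ge150/m$, the interval $(y_q,\pi-y_q)$ contains $(\theta-\frac1{40m},\theta+\frac{150}m)$.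
\end{proof}

\begin{lemma}\label{lem:budget}
The signs $\omega_I$ can be chosen so that $h$ satisfies \eqref{eq:budget}.
\end{lemma}

\begin{proof}
The two families have very different lengths and numbers, so we apply Lemma~\ref{lem:signs} to each of them separately. For the short pieces take $a=41000$ and $\beta=100\gamma\le\frac12$; since $16/\beta\le1/\gamma$, the bound is at most $410000\,C\sqrt{\gamma\log(1/\gamma)}/\sqrt m$. For the long pieces take $a=4R$ and $\beta=2\eta/R\le\frac12$; then $a^2\beta\log(16/\beta)=32R\eta\log(8R/\eta)\le32\gamma\log(1/\gamma)$ by \eqref{eq:eta}, and the bound is at most $6\,C\sqrt{\gamma\log(1/\gamma)}/\sqrt m$. The integral in \eqref{eq:budget} is the sum of the two signed sums, so it is at most $10^6C\sqrt{\gamma\log(1/\gamma)}/\sqrt m\le1/(H\sqrt m)$ by \eqref{eq:gamma}.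
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:large}]
Let $m\ge m_0$, let $A$ be the polynomial of Section~\ref{sec:cosine}, let $h$ be the pattern with the signs from Lemma~\ref{lem:budget}, and let $B$ be given by Proposition~\ref{prop:sine}. Take $\theta\in[0,\pi/2]$. If $|A(\theta)|\ge\delta\sqrt m$, then $|A+iB|\ge\delta\sqrt m$. Otherwise $h$ is steady at $\theta$ by Lemma~\ref{lem:steady}, and $|A+iB|\ge|B|\ge\sqrt m\ge\delta\sqrt m$. By Lemma~\ref{lem:size} and Proposition~\ref{prop:sine}, $|A+iB|\le(\Gamma+H+10C)\sqrt m$. So the proposition holds with the absolute constants $c_1'=\delta$ and $c_2'=\Gamma+H+10C$.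
\end{proof}

As shown in Section~\ref{sec:split}, this completes the proof of Theorem~\ref{thm:main}, and with it the proof of the conjecture.

\begin{thebibliography}{9}

\bibitem{HJ}
Kevin G. Hare and Jonas Jankauskas,
\emph{On Newman and Littlewood polynomials with prescribed number of zeros inside the unit disk},
arXiv:1910.13994 (2019).

\bibitem{LM}
Lovett and Meka,
\emph{Constructive discrepancy minimization by walking on the edges},
SIAM J. Comput. 44 (2015), 1573--1582.

\end{thebibliography}
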